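\title{Joint equidistribution of prefixed critical points in the space of polynomials}

\begin{abstract}
In the family of degree $d$ polynomials with marked critical points, we consider the parameters for which $k$ given critical points land on fixed points after $n_1-1,\dots,n_k-1$ iterations. We prove that the corresponding intersection cycles, normalized by $d^{-(n_1+\cdots+n_k)}$, converge to the product of the $k$ bifurcation currents if and only if $\min_j n_j\to\infty$. In particular one may take $n_1=\cdots=n_k$. Fixed points may be replaced by the roots of any polynomial equation with constant leading coefficient. The proof replaces the bifurcation currents by divisors one at a time. At each step it counts, on an algebraic curve, the univalent inverse branches of a critical orbit map over a large number of slowly moving targets.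
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The family and the question}
Let $d\ge3$. For $\lambda=(c,a)=(c_1,\dots,c_{d-2},a)\in\Lambda:=\mathbb{C}^{d-1}$ let
\[
P_\lambda(z)=\frac1d z^d+\sum_{j=2}^{d-1}(-1)^{d-j}\sigma_{d-j}(c)\frac{z^j}{j}+a^d,
\]
where $\sigma_i(c)$ is the elementary symmetric polynomial of degree $i$ in $c_1,\dots,c_{d-2}$. Thus $P_\lambda$ is the primitive of $z\prod_{i=1}^{d-2}(z-c_i)$ with value $a^d$ at $0$, and its critical points are $c_0:=0,c_1,\dots,c_{d-2}$. The Green function
\[
g_\lambda(z)=\lim_{m\to\infty}d^{-m}\log^+|P_\lambda^m(z)|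
\]
measures the rate at which the orbit of $z$ escapes to infinity. For $0\le i\le d-2$ put $g_i(\lambda)=g_\lambda(c_i)$. This is a continuous plurisubharmonic (psh) function on $\Lambda$, and $T_i=dd^cg_i$ is the \emph{bifurcation current} of $c_i$, a positive closed $(1,1)$-current. We normalize $dd^c$ so that $dd^c\log|z|$ is the unit Dirac mass at $0$. The function $g_i$ vanishes where $c_i$ has bounded orbit, and it is pluriharmonic where $c_i$ escapes, being there a locally uniform limit of the functions $d^{-m}\log|P^m_\lambda(c_i)|$. So $T_i$ is supported on the boundary between the two behaviors.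

For $n\ge1$ let $\mathrm{PreperCrit}_i(n,n-1)$ be the divisor of the polynomial $\lambda\mapsto P^n_\lambda(c_i)-P^{n-1}_\lambda(c_i)$. It consists of the parameters for which $P_\lambda^{n-1}(c_i)$ is a fixed point, counted with multiplicity, and its current of integration is
\[
[\mathrm{PreperCrit}_i(n,n-1)]=dd^c\log|P^n_\lambda(c_i)-P^{n-1}_\lambda(c_i)|.
\]
Multiplicities do occur. Since $x-y$ divides $P_\lambda(x)-P_\lambda(y)$, the polynomial $P^n_\lambda(c_0)-P^{n-1}_\lambda(c_0)$ is divisible by $P_\lambda(c_0)-c_0=a^d$ for every $n\ge1$.

Fix $1\le k\le d-1$ and distinct indices $i_1,\dots,i_k\in\{0,\dots,d-2\}$. Two facts are known. First, for all $n_1,\dots,n_k\ge1$ the set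
\[
W_{n_1,\dots,n_k}=\bigcap_{j=1}^k\mathrm{PreperCrit}_{i_j}(n_j,n_j-1)
\]
has pure codimension $k$, so the $k$ divisors intersect properly (we recover this in Section~\ref{sec:degrees}). We denote by $[W_{n_1,\dots,n_k}]$ the current of integration over the intersection cycle, in which each irreducible component is counted with the intersection multiplicity of the divisors along it; equivalently, $[W_{n_1,\dots,n_k}]$ is the product of the $k$ currents $[\mathrm{PreperCrit}_{i_j}(n_j,n_j-1)]$. Second, in the weak sense of currents on $\Lambda$,
\begin{equation}\label{eq:iterated}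
\lim_{n_k\to\infty}\cdots\lim_{n_1\to\infty}\frac{1}{d^{n_1+\cdots+n_k}}[W_{n_1,\dots,n_k}]=T_{i_1}\wedge\cdots\wedge T_{i_k}.
\end{equation}
The question, posed in \cite{Dujardin}, is whether one can take $n_1=\cdots=n_k=n$ in \eqref{eq:iterated}, that is, whether $d^{-kn}[W_{n,\dots,n}]$ converges to $T_{i_1}\wedge\cdots\wedge T_{i_k}$ for every $k$ and every choice of the indices. For $k=d-1$ it asks for the limit distribution of the finite set of parameters for which all critical points are mapped to fixed points by $P_\lambda^{n-1}$.

\subsection{Results}
The answer is yes, and the exponents may tend to infinity jointly in any way.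

\begin{theorem}\label{thm:A}
Let $(n_1,\dots,n_k)$ vary along any sequence with $\min_jn_j\to\infty$. Then
\[
d^{-(n_1+\cdots+n_k)}[W_{n_1,\dots,n_k}]\longrightarrow T_{i_1}\wedge\cdots\wedge T_{i_k}
\]
weakly. In particular $d^{-kn}[W_{n,\dots,n}]\to T_{i_1}\wedge\cdots\wedge T_{i_k}$. Conversely, along a sequence of tuples with $\min_jn_j\not\to\infty$, convergence to $T_{i_1}\wedge\cdots\wedge T_{i_k}$ fails.
\end{theorem}

The proof does not use that the targets are fixed points.

\begin{theorem}\label{thm:B}
For $1\le j\le k$ let $B_j\in\mathbb{C}[\lambda,w]$ have degree $b_j\ge1$ in $w$, with leading coefficient in $w$ a nonzero constant. Put $Q_{j,n}(\lambda)=B_j(\lambda,P_\lambda^n(c_{i_j}))$. There is $n_0$ such that for $n_1,\dots,n_k\ge n_0$ the divisors $\{Q_{j,n_j}=0\}$ intersect properly, and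
\[
\lim_{\min_j n_j\to\infty}\ \prod_{j=1}^k\frac1{b_jd^{n_j}}\ [Q_{1,n_1}=0]\wedge\cdots\wedge[Q_{k,n_k}=0]=T_{i_1}\wedge\cdots\wedge T_{i_k}.
\]
\end{theorem}

The convergence in Theorem~\ref{thm:A} is the case $B_j=P_\lambda(w)-w$, $b_j=d$, with exponents $n_j-1$: then $Q_{j,n_j-1}=P_\lambda^{n_j}(c_{i_j})-P_\lambda^{n_j-1}(c_{i_j})$ and $b_jd^{n_j-1}=d^{n_j}$. The converse is proved in Section~\ref{sec:converse}.

\subsection{Why the statement is not formal}
For $k=1$, \eqref{eq:iterated} says that each normalized divisor converges to its bifurcation current, so one expects the products to converge to the product. The masses agree: we shall see that on a generic affine $k$-plane both sides restrict to probability measures. But products of currents are not continuous for weak convergence. In \eqref{eq:iterated} only one divisor moves at a time; when all of them move, their intersection may concentrate in unexpected places.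

\begin{example}\label{ex:nocontinuity}
On $\mathbb{C}^2$ with coordinates $(x,y)$ let
\[
u_n=\tfrac1n\log|x^n-1|,\qquad u_n'=\tfrac1n\log|x^n-1+(y/n)^n|.
\]
Both sequences are psh, locally uniformly bounded above, and converge pointwise to $\log^+|x|$ off $\{|x|=1\}$. On a connected open set, a sequence of psh functions that is locally uniformly bounded above, and of which no subsequence tends to $-\infty$ uniformly on compact sets, is relatively compact in $L^1_{\mathrm{loc}}$. Here the pointwise convergence excludes such a subsequence and identifies every limit point. Hence $dd^cu_n$ and $dd^cu_n'$ both converge to $dd^c\log^+|x|$, whose square is $0$ because the potential depends on $x$ only. On the other hand the two curves meet at the $n$ points $(\omega,0)$ with $\omega^n=1$, each with multiplicity $n$, since the two equations generate the ideal $(x^n-1,y^n)$. So $dd^cu_n\wedge dd^cu'_n$ has mass $1/n$ at each of these points and converges to the uniform probability measure on the circle $\{|x|=1,\ y=0\}$.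
\end{example}

\subsection{The method}
What is continuous is the product under \emph{uniform} convergence of potentials. If one replaces the equation $P^n_\lambda(c_i)=x$ by its average over $x$ with respect to a smooth measure, the potentials converge uniformly to $g_i$ (Lemma~\ref{lem:green}). The task is therefore to compare the solutions for the given targets with the solutions for a randomly chosen fixed target. On a curve this comparison is immediate along every small univalent inverse branch of $\lambda\mapsto P_\lambda^n(c_i)$, and the Riemann--Hurwitz formula provides many such branches as soon as there are many targets. Section~\ref{sec:model} carries this out in a model case. Section~\ref{sec:targets} produces about $d^m$ targets by pulling back $m$ times. Sections~\ref{sec:slices} and \ref{sec:induction} reduce Theorem~\ref{thm:B} to an estimate on algebraic curves of large degree, and Sections~\ref{sec:curve} and \ref{sec:islands} prove that estimate. The point where the joint limit is harder than the iterated one is the bound on critical points in Lemma~\ref{lem:crit}.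

\section{Degrees, escape and Green functions}\label{sec:degrees}

Throughout, $f_{j,n}(\lambda)=P^n_\lambda(c_{i_j})$, and the \emph{top part} of a polynomial is its homogeneous component of highest degree. We fix $m_0\ge1$ such that $d^{m_0}$ exceeds the degree in $\lambda$ of every coefficient of every $B_j$, viewed as a polynomial in $w$. Theorem~\ref{thm:B} will hold with $n_0=m_0$.

\subsection{Behavior at infinity}
The parametrization of the family is chosen so that $P_\lambda(z)$ is homogeneous of degree $d$ in $(\lambda,z)$. Hence the critical values $v_i(\lambda)=P_\lambda(c_i)$ are homogeneous of degree $d$ in $\lambda$. They control all our divisors at infinity.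

\begin{lemma}\label{lem:degrees}
\begin{enumerate}
\item[(a)] The only common zero of $v_0,\dots,v_{d-2}$ is $\lambda=0$.
\item[(b)] For $n\ge1$, the polynomials $P_\lambda^n(c_i)$ and $P_\lambda^n(c_i)-P_\lambda^{n-1}(c_i)$ have degree $d^n$, with top part a nonzero constant times $v_i^{d^{n-1}}$.
\item[(c)] For $n\ge m_0$, the polynomial $Q_{j,n}$ has degree $b_jd^n$, with top part a nonzero constant times $v_{i_j}^{b_jd^{n-1}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At a common zero, $v_0=a^d=0$ gives $a=0$, and every critical point is a zero of $P_\lambda$. Let there be $r$ distinct critical points, of multiplicities $m_1,\dots,m_r$ as zeros of $P_\lambda'$, so that $\sum_s m_s=d-1$. They are zeros of $P_\lambda$ of multiplicities $m_s+1$, so $d-1+r\le d$ and $r=1$. Since $0$ is critical, $c=0$.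

(b) No $v_i$ vanishes identically, since otherwise by (a) the $d-2$ other forms in $d-1$ variables would have only the trivial common zero. The case $n=1$ follows. If $z$ is a polynomial of degree $d^n$ in $\lambda$, the term $\sigma_{d-s}(c)z^s/s$ of $P_\lambda(z)$ has degree at most $sd^n+d-s\le(d-1)d^n+1$ for $2\le s\le d-1$, and $a^d$ has degree $d$; both are less than $d^{n+1}$. So the top part of $P^{n+1}_\lambda(c_i)$ is that of $\frac1d(P_\lambda^n(c_i))^d$. Subtracting $P_\lambda^{n-1}(c_i)$, of lower degree, does not change the top part of $P^n_\lambda(c_i)$.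

(c) Write $B_j=\beta w^{b_j}+\sum_{s<b_j}\beta_s(\lambda)w^s$ with $\beta\in\mathbb{C}^*$. The terms $\beta_sf_{j,n}^s$ have degree less than $d^{m_0}+(b_j-1)d^n\le b_jd^n$.
\end{proof}

\begin{lemma}\label{lem:dimension}
Let $E$ be a complex vector space of dimension $e$, and let $\phi_1,\dots,\phi_e$ be homogeneous polynomials of positive degree on $E$ whose only common zero is $0$. Let $1\le s\le e$. Then the cone $\{\phi_1=\dots=\phi_s=0\}$ has pure dimension $e-s$. If $F_1,\dots,F_s$ are polynomials on an affine space with direction $E$ whose top parts are nonzero constants times positive powers of $\phi_1,\dots,\phi_s$, then every component of $\{F_1=\dots=F_s=0\}$ has dimension $e-s$.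
\end{lemma}

\begin{proof}
A component of the zero set of $s$ polynomials has dimension at least $e-s$. A component of the cone contains $0$, and the $e-s$ remaining forms cut it down to $\{0\}$; each equation lowers the dimension by at most one, so the dimension is at most $e-s$. A component of $\{F_1=\dots=F_s=0\}$ of dimension $t\ge1$ has a set of points at infinity of dimension $t-1$. This set lies in the projectivized cone, which has dimension $e-s-1$ and is empty if $s=e$. So $t\le e-s$.
\end{proof}

By these two lemmas the cone
\[
Z=\{v_{i_1}=\dots=v_{i_k}=0\}\subset\Lambda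
\]
has pure dimension $d-1-k$, the divisors in Theorem~\ref{thm:A} intersect properly for all $n_j\ge1$, and those in Theorem~\ref{thm:B} do so for all $n_j\ge m_0$. The hypothesis that $i_1,\dots,i_k$ are distinct enters through the dimension of $Z$. Without it two of the divisors may coincide.

An affine subspace $L\subset\Lambda$ of dimension $k$ is called \emph{transverse} if its direction $\vec L$ satisfies $\vec L\cap Z=\{0\}$. Then the $k$ forms $v_{i_j}|_{\vec L}$ satisfy the hypothesis of Lemma~\ref{lem:dimension} with $E=\vec L$. In particular none of them vanishes identically, so Lemma~\ref{lem:degrees}(b),(c) remains true for the restrictions of $f_{j,n}$ and $Q_{j,n}$ to $L$. We identify $L$ with $\mathbb{C}^k$ by an affine isometry, and $|\lambda|$ is always the norm of $\Lambda$. On a transverse plane, far from the origin, one of the $k$ critical points escapes at once.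

\begin{lemma}\label{lem:escape}
Let $L$ be transverse and $c'>0$. There is $\rho=\rho(L,c')$ such that for all $n_1,\dots,n_k\ge1$,
\[
\{\lambda\in L:\ |f_{j,n_j}(\lambda)|\le c'(1+|\lambda|)\ \text{for all }j\}\subset\{|\lambda|\le\rho\}.
\]
\end{lemma}

\begin{proof}
By homogeneity, if $|z|\ge1+|\lambda|$ the terms of $P_\lambda(z)$ other than $z^d/d$ are bounded by $C(1+|\lambda|)|z|^{d-1}$. So there is $C_0\ge1$ such that $|z|\ge C_0(1+|\lambda|)$ implies $|P_\lambda(z)|\ge|z|^d/(2d)\ge|z|$, and then $|P^n_\lambda(z)|\ge|z|$ for all $n$. By transversality there is $c>0$ with $\max_j|v_{i_j}(\lambda)|\ge c|\lambda|^d$ for $\lambda\in L$ large. Take $\rho$ such that this holds and $c|\lambda|^d>\max(C_0,c')(1+|\lambda|)$ for $|\lambda|>\rho$. For such $\lambda$ there is $j$ with $|f_{j,1}(\lambda)|=|v_{i_j}(\lambda)|\ge c|\lambda|^d$, and then $|f_{j,n}(\lambda)|\ge c|\lambda|^d>c'(1+|\lambda|)$ for all $n\ge1$.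
\end{proof}

\subsection{Averaged targets}
Let $\sigma$ be a smooth compactly supported probability measure on $\mathbb{C}$, viewed as a $(1,1)$-form, and let $V_\sigma(z)=\int\log|z-x|\,d\sigma(x)$. This is a smooth subharmonic function with $dd^cV_\sigma=\sigma$. For a holomorphic function $f$, the smooth form $f^*\sigma=dd^c(V_\sigma\circ f)$ is the average over $x$ of the divisors $[f=x]$.

\begin{lemma}\label{lem:green}
The function $g_i$ is continuous and psh, and for every compact set $K\subset\Lambda$ there is $C_{K,\sigma}$ with
\begin{equation}\label{eq:green}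
\big|d^{-n}V_\sigma(P^n_\lambda(c_i))-g_i(\lambda)\big|\le C_{K,\sigma}\,d^{-n}\qquad(\lambda\in K,\ n\ge0).
\end{equation}
\end{lemma}

\begin{proof}
There is $R_K\ge1$ such that $1/(2d)\le|P_\lambda(z)|/|z|^d\le1$ for $\lambda\in K$ and $|z|\ge R_K$, while for $|z|\le R_K$ both $z$ and $P_\lambda(z)$ are bounded. Hence $|\frac1d\log^+|P_\lambda(z)|-\log^+|z||\le C_K$ on $K\times\mathbb{C}$. Applied at the point $P_\lambda^m(z)$, this shows that consecutive terms of the sequence $d^{-m}\log^+|P^m_\lambda(z)|$ differ by at most $C_Kd^{-m}$. So the sequence converges uniformly on $K\times\mathbb{C}$, the limit $g$ is continuous and psh in $(\lambda,z)$, and $|g_\lambda(z)-\log^+|z||\le2C_K$. The function $V_\sigma-\log^+|\cdot|$ is continuous and tends to $0$ at infinity, so it is bounded. Thus $V_\sigma(z)-g_\lambda(z)$ is bounded on $K\times\mathbb{C}$; evaluate at $z=P^n_\lambda(c_i)$ and use $g_\lambda(P^n_\lambda(c_i))=d^ng_i(\lambda)$.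
\end{proof}

\section{Univalent islands: fixed targets on a line}\label{sec:model}

Let $\Gamma$ be a Riemann surface, possibly disconnected, and let $w:\Gamma\to\mathbb{C}$ be a proper holomorphic map, nonconstant on each component, with finitely many critical points, whose fibers have $D$ points counted with multiplicity. For $U\subset\Gamma$ let $\operatorname{crit}(w,U)$ be the number of zeros of $dw$ in $U$, with multiplicity. If $\Delta\subset\mathbb{C}$ is an open disc and $\mathcal Y$ is a component of $w^{-1}(\Delta)$, then $w:\mathcal Y\to\Delta$ is proper and onto, of some degree $D_{\mathcal Y}\ge1$, and $\sum_{\mathcal Y}D_{\mathcal Y}=D$. We call $\mathcal Y$ an \emph{island} over $\Delta$ with $D_{\mathcal Y}$ \emph{sheets}. It is \emph{univalent} if $D_{\mathcal Y}=1$; then $w$ has a holomorphic inverse branch $\psi:\Delta\to\mathcal Y$. Two facts drive the proof: critical points limit the number of sheets in non-univalent islands, and a univalent island of small area has a core of small diameter.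

\begin{lemma}\label{lem:sheets}
The non-univalent islands over $\Delta$ have in total at most $2\operatorname{crit}(w,w^{-1}(\Delta))$ sheets.
\end{lemma}

\begin{proof}
The Riemann--Hurwitz formula for $w:\mathcal Y\to\Delta$ reads $\chi(\mathcal Y)=D_{\mathcal Y}-\operatorname{crit}(w,\mathcal Y)$. A connected noncompact surface has $\chi\le1$, so $\operatorname{crit}(w,\mathcal Y)\ge D_{\mathcal Y}-1\ge D_{\mathcal Y}/2$ when $D_{\mathcal Y}\ge2$.
\end{proof}

For $p\in\mathbb{C}$ and $r>0$ we write $\Delta_p=\{|\zeta-p|<2r\}$ and $\Delta'_p=\{|\zeta-p|\le3r/2\}$.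

\begin{lemma}\label{lem:small}
Let $\psi:\Delta_p\to\mathbb{C}^k$ be holomorphic and injective, with image of area $\mathcal A$. Then $\operatorname{diam}\psi(\Delta'_p)\le4\sqrt{\mathcal A}$.
\end{lemma}

\begin{proof}
The function $|\psi'|^2=\sum_s|\psi_s'|^2$ is subharmonic with integral $\mathcal A$. For $\zeta\in\Delta_p'$ the disc of radius $r/2$ about $\zeta$ lies in $\Delta_p$, so $|\psi'(\zeta)|^2\le4\mathcal A/(\pi r^2)$. Since $\Delta'_p$ is convex of diameter $3r$, its image has diameter at most $6\sqrt{\mathcal A/\pi}\le4\sqrt{\mathcal A}$.
\end{proof}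

Here is the model case. Take $k=1$, let $L\cong\mathbb{C}$ be a transverse line, $\mu_L=dd^c(g_{i_1}|_L)$, and $w=f_{1,n}|_L$, a polynomial of degree $N=d^n$.

\begin{proposition}\label{prop:model}
Let $y^1,\dots,y^q\in\mathbb{C}$ be distinct and $0\le\varphi\in C_c^\infty(L)$. Then, counting solutions with multiplicity,
\[
\liminf_{n\to\infty}\ \frac1{qN}\sum_{l=1}^q\ \sum_{w(\lambda)=y^l}\varphi(\lambda)\ \ge\ \mu_L(\varphi)-\frac2q\,\|\varphi\|_\infty .
\]
\end{proposition}

\begin{proof}
Choose $r$ so that the discs $\Delta_{y^l}$ are disjoint. Call an island \emph{good} if it is univalent of area less than $N^{-1/2}$, and \emph{bad} otherwise; let $\beta_l$ be the number of sheets of the bad islands over $\Delta_{y^l}$. The polynomial $w$ has $N-1$ critical points, so by Lemma~\ref{lem:sheets} the non-univalent islands over all the discs have at most $2(N-1)$ sheets. By Lemma~\ref{lem:escape} all islands lie in a disc of radius $\rho$ independent of $n$; they are disjoint, so at most $\pi\rho^2N^{1/2}$ of them have area at least $N^{-1/2}$. Thus $\sum_l\beta_l\le2N+\pi\rho^2N^{1/2}$.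

Let $\zeta\in\Delta'_{y^l}$. In a good island the preimages $\psi(\zeta)$ and $\psi(y^l)$ are at distance at most $4N^{-1/4}$ by Lemma~\ref{lem:small}. If $c_1$ is a Lipschitz constant for $\varphi$, then
\[
\sum_{w(\lambda)=\zeta}\varphi(\lambda)\le\sum_{w(\lambda)=y^l}\varphi(\lambda)+4c_1N^{-1/4}\cdot N+\beta_l\|\varphi\|_\infty .
\]
Integrate in $\zeta$ against a smooth probability measure $\sigma_l$ supported in $\Delta'_{y^l}$. The left side becomes $\int\varphi\,w^*\sigma_l$, and $N^{-1}w^*\sigma_l=dd^c(N^{-1}V_{\sigma_l}(w))\to\mu_L$ by \eqref{eq:green}. Sum over $l$ and divide by $qN$.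
\end{proof}

The count gives nothing for $q\le2$, and this is in the nature of an argument that only uses the degree. For $w=\lambda^N$ there is no univalent island over a disc centered at $0$, and the normalized fiber over $0$ is a Dirac mass while the other fibers equidistribute on the unit circle. For the polynomial defined by $w(t+t^{-1})=t^N+t^{-N}$, the $N-1$ critical points are simple and lie over $\pm2$, so among the $2N$ sheets over small discs about $2$ and $-2$ only two belong to univalent islands. A loss of order $1/q$ is harmless, however, if $q$ can be taken as large as we wish. Indeed, we shall see that the limit is a probability measure, and a lower bound without loss for positive measures of mass one determines the limit.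

Three things separate Proposition~\ref{prop:model} from Theorem~\ref{thm:B}. We are given only $b_j$ targets; we will have many of them after a change of viewpoint, but they will depend on $\lambda$. For $k\ge2$ the line must be replaced by a curve whose degree grows with the $n_i$, and its critical points must be counted with care. Finally, discs that follow moving targets cannot be kept disjoint.

\section{Many moving targets}\label{sec:targets}

The dynamics multiplies targets: $P^n_\lambda(c)$ is a root of $B_j(\lambda,\cdot)$ if and only if $P_\lambda^{n-m}(c)$ is a root of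
\[
A_{j,m}(\lambda,w):=B_j(\lambda,P^m_\lambda(w)),\qquad\text{and}\qquad Q_{j,n}(\lambda)=A_{j,m}(\lambda,f_{j,n-m}(\lambda)).
\]
We shall fix $m$, let $n\to\infty$, and let $m\to\infty$ at the very end. We need to know that the roots of $A_{j,m}$ grow at most linearly in $\lambda$, and that their multiplicities are bounded independently of $m$, so that the number of distinct roots is comparable to $d^m$.

\begin{lemma}\label{lem:targets}
Let $m\ge m_0$ and $D=b_jd^m$.
\begin{enumerate}
\item[(a)] $A_{j,m}$ has total degree $D$ in $(\lambda,w)$, the coefficient of $w^D$ is a nonzero constant $\kappa$, and there is $c_m$ such that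
\begin{equation}\label{eq:linear}
|A_{j,m}(\lambda,w)|\le1\ \Longrightarrow\ |w|\le c_m(1+|\lambda|).
\end{equation}
\item[(b)] There is a proper algebraic subset $H_{j,m}\subsetneq\Lambda$ such that every point of $\Lambda\setminus H_{j,m}$ has a neighborhood on which
\[
A_{j,m}(\lambda,w)=\kappa\prod_{l=1}^q\big(w-y^l(\lambda)\big)^{e_l},
\]
where the $y^l$ are holomorphic with pairwise distinct values, $\sum_le_l=b_jd^m$, and
\begin{equation}\label{eq:mult}
e_l\le b_j2^{d-1}.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The induction in Lemma~\ref{lem:degrees}(b) shows that $P^m_\lambda(w)$ has total degree $d^m$, with top part a constant times $P_\lambda(w)^{d^{m-1}}$; the coefficient of $w^{d^m}$ is a nonzero constant. As in Lemma~\ref{lem:degrees}(c), the top part of $A_{j,m}$ comes from the leading term of $B_j$, whose coefficient is constant. This gives the first two claims. The coefficient of $w^s$ in $A_{j,m}$ then has degree at most $D-s$ in $\lambda$. If $|w|\ge t(1+|\lambda|)$ with $t\ge1$, the terms with $s<D$ are bounded by $C|w|^D/t$, so for $t$ large $|A_{j,m}|\ge|\kappa||w|^D/2>1$.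

(b) Factor $A_{j,m}=\kappa\prod_rA_r^{e_r}$ into distinct irreducible polynomials. The leading coefficients in $w$ of the factors multiply to a constant, so the $A_r$ can be taken monic in $w$, of positive degree. By Gauss' lemma they are distinct irreducible polynomials over the field $\mathbb{C}(\lambda)$, of characteristic zero, so $\prod_rA_r$ has nonzero discriminant in $w$. Let $H_{j,m}$ be its zero set. Off $H_{j,m}$ the roots of $\prod_rA_r(\lambda,\cdot)$ are simple, hence locally holomorphic, and a root of $A_r(\lambda,\cdot)$ has multiplicity $e_r$ in $A_{j,m}(\lambda,\cdot)$.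

It suffices to bound $e_r$ at one parameter $\lambda\notin H_{j,m}$. Choose it so that $c_0,\dots,c_{d-2}$ are distinct and $P_\lambda^s(c_i)\ne c_i$ for all $i$ and $1\le s\le m$. This excludes finitely many hypersurfaces, because $P^s_\lambda(c_i)-c_i$ has degree $d^s$ by Lemma~\ref{lem:degrees}(b). Let $w$ be a root of $A_r(\lambda,\cdot)$. Its multiplicity $e_r$ is the multiplicity of $P^m_\lambda(w)$ as a root of $B_j(\lambda,\cdot)$, at most $b_j$, times the local degree of $P^m_\lambda$ at $w$. The orbit $w,\dots,P_\lambda^{m-1}(w)$ meets each critical point at most once, since a second visit would make that point periodic of period less than $m$. The $d-1$ critical points are simple, so the local degree is at most $2^{d-1}$.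
\end{proof}

The hypothesis that the leading coefficient of $B_j$ is constant is used in Lemma~\ref{lem:degrees}(c) and in this lemma, where it keeps the targets from escaping to infinity over bounded sets of parameters and gives \eqref{eq:linear}. We take $c_m$ valid for all $j$.

\section{Products of currents and reduction to slices}\label{sec:slices}

\subsection{Standard facts}
The multiplicity of an isolated common zero $\lambda$ of $e$ holomorphic functions $F_1,\dots,F_e$ on a manifold of dimension $e$ is $\dim\mathcal O_\lambda/(F_1,\dots,F_e)$. Sums over the solutions of such a system are always taken with these multiplicities. We use the following.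

\emph{B\'ezout.} Polynomials $F_1,\dots,F_e$ on $\mathbb{C}^e$ have at most $\prod_s\deg F_s$ isolated common zeros. If their top parts have no common zero other than $0$, all common zeros are isolated and equality holds.

\emph{Finite maps.} If $F:\mathbb{C}^e\to\mathbb{C}^e$ is holomorphic and proper and $\varphi$ is continuous, then $x\mapsto\sum_{F(\lambda)=x}\varphi(\lambda)$ is continuous.

\emph{Intersection cycles.} Let $Q_1,\dots,Q_p$ be holomorphic functions on a manifold $Y$ whose common zero set $V^*$ has pure codimension $p$. Then $[Q_1=0]\wedge\dots\wedge[Q_p=0]=\sum_Vm_V[V]$, the sum being over the irreducible components of $V^*$. Here $m_V$ is the length of $\mathcal R_{\mathfrak p}$, where $\mathcal R=\mathcal O_{Y,\lambda}/(Q_1,\dots,Q_p)$ at a point $\lambda\in V$ that is a smooth point of $V^*$, and $\mathfrak p$ is the prime ideal of $V$.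

\emph{Bedford--Taylor products.} If $S$ is a positive closed current and $u$ is continuous and psh, then $dd^cu\wedge S:=dd^c(uS)$ is positive and closed. The iterated product $S\wedge dd^cu_1\wedge\dots\wedge dd^cu_s$ is symmetric in the $u_i$ and agrees with the product by smooth forms when the $u_i$ are smooth. The Chern--Levine--Nirenberg inequality bounds its mass on a compact set $K$ by a constant times the mass of $S$ on $U$ times $\prod_i\sup_U|u_i|$, for any bounded neighborhood $U$ of $K$. On $\mathbb{C}^e$ the measure $dd^cu_1\wedge\dots\wedge dd^cu_e$ charges no pluripolar set, in particular no proper analytic subset.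

\begin{lemma}[continuity]\label{lem:continuity}
Let $K\subset U\subset\mathbb{C}^e$ with $K$ compact and $U$ open and bounded. Let $S$ be a positive closed $(j,j)$-current on $\mathbb{C}^e$ and let $u_i,u_i'$ $(j<i\le e)$ be continuous psh functions with $|u_i-u'_i|\le\epsilon$ on $U$. Assume that the mass of $S$ on $U$ and the suprema of $|u_i|,|u'_i|$ on $U$ are at most $A_0$. Then for $\varphi\in C_c^\infty(\mathbb{C}^e)$ supported in $K$,
\[
\Big|\int\varphi\,S\wedge\bigwedge_{i>j}dd^cu_i-\int\varphi\,S\wedge\bigwedge_{i>j}dd^cu_i'\Big|\le C\|\varphi\|_{C^2}\,\epsilon,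
\]
where $C$ depends only on $K$, $U$ and $A_0$.
\end{lemma}

\begin{proof}
Let $S^{(r)}=S\wedge\bigwedge_{j<i<r}dd^cu_i\wedge\bigwedge_{i>r}dd^cu'_i$. By telescoping and symmetry the difference equals $\sum_r\int(u_r-u'_r)\,S^{(r)}\wedge dd^c\varphi$. Each term is at most a constant times $\epsilon\|\varphi\|_{C^2}$ times the mass of $S^{(r)}$ on $K$, which is bounded by the Chern--Levine--Nirenberg inequality.
\end{proof}

The next lemma turns currents into counts of points. It says that slicing a cycle by a generic fiber of a map reproduces its multiplicities.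

\begin{lemma}[slicing]\label{lem:slicing}
Let $Y$ be a complex manifold of dimension $p+r$, let $Q_1,\dots,Q_p$ be holomorphic functions whose divisors intersect properly, and let $\Phi:Y\to\mathbb{C}^r$ be holomorphic. For almost every $x\in\mathbb{C}^r$ the common zeros of $Q_1,\dots,Q_p,\Phi-x$ are isolated, each lies on exactly one component $V$, and its multiplicity is $m_V$. For a smooth compactly supported form $\sigma$ of top degree on $\mathbb{C}^r$ and $\varphi\in C_c^\infty(Y)$,
\[
\Big\langle\bigwedge_{i}[Q_i=0]\wedge\Phi^*\sigma,\varphi\Big\rangle=\int\Big(\sum_{Q=0,\ \Phi=x}\varphi\Big)\sigma(x).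
\]
\end{lemma}

\begin{proof}
The singular locus of $V^*$ has dimension less than $r$, so its image under $\Phi$ is a null set. By Sard's theorem almost every $x$ is a regular value of $\Phi$ on the smooth part $V^*_{\mathrm{reg}}$. For $x$ outside these two null sets, every common zero $\lambda$ lies in $V^*_{\mathrm{reg}}$, hence on a single $V$, and the components $t_1,\dots,t_r$ of $\Phi-x$ are local coordinates on $V$ at $\lambda$. With $\mathcal R$ and $\mathfrak p$ as above, $\mathcal R$ is a complete intersection, hence Cohen--Macaulay, of dimension $r$; its only minimal prime is $\mathfrak p$, and $(t)=(t_1,\dots,t_r)$ is a system of parameters. In a Cohen--Macaulay local ring the length of $\mathcal R/(t)$ equals the Hilbert--Samuel multiplicity $e((t);\mathcal R)$, and the associativity formula gives $e((t);\mathcal R)=\operatorname{length}(\mathcal R_{\mathfrak p})\,e((t);\mathcal R/\mathfrak p)$. The ring $\mathcal R/\mathfrak p=\mathcal O_{V,\lambda}$ is regular with maximal ideal $(t)$, so the last factor is $1$ and the multiplicity of the zero is $m_V$. The left side of the formula is $\sum_Vm_V\int_{V\cap V^*_{\mathrm{reg}}}\varphi\,\Phi^*\sigma$,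 and the change of variables formula concludes.
\end{proof}

\begin{lemma}[mass bound]\label{lem:mass}
Let $F_1,\dots,F_p$ be polynomials on $\mathbb{C}^k$ whose divisors intersect properly. The mass of $\bigwedge_i[F_i=0]$ on a ball of radius $\rho$ is at most $A\prod_i\deg F_i$, where $A$ depends only on $k$ and $\rho$.
\end{lemma}

\begin{proof}
The mass is computed against $\omega^{k-p}/(k-p)!$, where $\omega=\sum_s\frac i2d\lambda_s\wedge d\bar\lambda_s$. This form is the sum of the pullbacks of the volume form under the coordinate projections $\Phi:\mathbb{C}^k\to\mathbb{C}^{k-p}$. By Lemma~\ref{lem:slicing} and B\'ezout each term is at most $\prod_i\deg F_i$ times the volume of a ball of radius $\rho$ in $\mathbb{C}^{k-p}$.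
\end{proof}

\subsection{Transverse planes}
Let $L$ be transverse, and put
\[
u_j=g_{i_j}|_L,\qquad\mu_L=dd^cu_1\wedge\dots\wedge dd^cu_k .
\]

\begin{lemma}[properness]\label{lem:proper}
Let $F_1,\dots,F_k$ be polynomials of positive degree on $L$ whose top parts have no common zero in $\vec L\setminus\{0\}$. Then there is $c>0$ with $\max_s|F_s(\lambda)|^{1/\deg F_s}\ge c|\lambda|$ for $\lambda\in L$ large, and $F=(F_1,\dots,F_k):L\to\mathbb{C}^k$ is proper with fibers of exactly $\prod_s\deg F_s$ points. The hypothesis holds if each $F_s$ is the restriction of $f_{s,n}$ with $n\ge1$ or of $Q_{s,n}$ with $n\ge m_0$, where $n$ may depend on $s$. For each $j$ there is an affine function $h$ on $L$ such that the hypothesis still holds when $F_j$ is replaced by $h$.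
\end{lemma}

\begin{proof}
Let $\hat F_s$ be the top parts. The function $\max_s|\hat F_s|^{1/\deg F_s}$ is homogeneous of degree one and positive on the unit sphere of $\vec L$, and $F_s-\hat F_s=O(|\lambda|^{\deg F_s-1})$; this gives the inequality, hence properness. The count is B\'ezout's theorem for $F-x$. The second claim follows from Lemma~\ref{lem:degrees} and transversality. By Lemma~\ref{lem:dimension} the common zeros of the forms $v_{i_s}|_{\vec L}$, $s\ne j$, form a finite union of lines through $0$; take $h$ whose linear part vanishes on none of them.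
\end{proof}

\begin{lemma}\label{lem:mu}
$\mu_L$ is a probability measure with compact support, and it charges no proper analytic subset of $L$.
\end{lemma}

\begin{proof}
Let $\sigma$ be a smooth probability measure supported in the unit disc and let $F=(f_{1,n},\dots,f_{k,n})|_L$. The measure $d^{-kn}F^*\sigma^{\otimes k}=\bigwedge_jdd^c\big(d^{-n}V_\sigma(f_{j,n})\big)$ has mass $1$ because $F$ has degree $d^{kn}$. It is supported in $\{|f_{j,n}|\le1\ \forall j\}$, which lies in the fixed ball of radius $\rho(L,1)$ by Lemma~\ref{lem:escape}. It converges to $\mu_L$ by \eqref{eq:green} and Lemma~\ref{lem:continuity}. The last claim is the Bedford--Taylor property.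
\end{proof}

On $L$ both sides of Theorem~\ref{thm:B} become probability measures, and the statement to prove is the following.

\begin{theorem}\label{thm:C}
Let $L$ be a transverse $k$-plane with $L\not\subset H_{j,m}$ for all $j$ and all $m\ge m_0$. Then on $L$,
\[
\prod_j\frac1{b_jd^{n_j}}\ \bigwedge_j\big[Q_{j,n_j}|_L=0\big]\longrightarrow\mu_L\qquad\text{as }\min_jn_j\to\infty .
\]
\end{theorem}

The condition $L\not\subset H_{j,m}$ makes the description of the targets in Lemma~\ref{lem:targets}(b) valid on $L$ outside a set of $\mu_L$-measure zero.

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:C}]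
Let $p=d-1-k$. If $p=0$ then $L=\Lambda$ is transverse by Lemma~\ref{lem:degrees}(a) and there is nothing to prove. Let $p\ge1$. For linear forms $l_1,\dots,l_p$ on $\Lambda$ let $\Pi=(l_1,\dots,l_p)$, so that $\Pi^*\mathrm{vol}=\bigwedge_s\frac i2\,dl_s\wedge d\bar l_s$. Call $\Pi$ \emph{admissible} if $\ker\Pi\cap Z=\{0\}$. Since $Z$ has dimension $p$, an admissible $\Pi$ is onto, and its fibers $L_t=\Pi^{-1}(t)$ are transverse $k$-planes. Admissible maps exist: choose $l_1,l_2,\dots$ successively so that each lowers the dimension of every component of what remains of $Z$. They form an open set, by compactness of $\mathbb{P}(Z)$.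

\emph{The forms $\Pi^*\mathrm{vol}$ with $\Pi$ admissible span the constant $(p,p)$-forms.} The identity $4\,\alpha\wedge\bar\beta=\sum_{r=0}^3i^r(\alpha+i^r\beta)\wedge\overline{(\alpha+i^r\beta)}$ shows that the forms $\Pi^*\mathrm{vol}$ with $\Pi$ arbitrary span. A linear functional evaluated on $\Pi^*\mathrm{vol}$ is a polynomial in the real and imaginary parts of the coefficients of $\Pi$; if it vanishes on the open set of admissible $\Pi$, it vanishes identically. So every test form of bidegree $(p,p)$ is a finite sum of forms $\varphi\,\Pi^*\mathrm{vol}$ with $\varphi\in C_c^\infty(\Lambda)$ and $\Pi$ admissible.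

Fix such $\varphi$ and $\Pi$. By Lemma~\ref{lem:slicing},
\[
\Big\langle\prod_j\frac1{b_jd^{n_j}}\bigwedge_j[Q_{j,n_j}=0],\ \varphi\,\Pi^*\mathrm{vol}\Big\rangle=\int\Big(\prod_j\frac1{b_jd^{n_j}}\sum_{\lambda\in L_t,\ Q_{j,n_j}(\lambda)=0\ \forall j}\varphi(\lambda)\Big)\,\mathrm{vol}(t).
\]
The multiplicity of a zero of $(Q,\Pi-t)$ in $\Lambda$ is that of $Q|_{L_t}$ in $L_t$, so the integrand is the measure of Theorem~\ref{thm:C} on $L_t$ applied to $\varphi$. It is bounded by $\|\varphi\|_\infty$ and vanishes for $t$ outside the compact set $\Pi(\operatorname{supp}\varphi)$. On the other side,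
\begin{equation}\label{eq:sliceT}
\big\langle T_{i_1}\wedge\dots\wedge T_{i_k},\ \varphi\,\Pi^*\mathrm{vol}\big\rangle=\int\mu_{L_t}(\varphi)\,\mathrm{vol}(t).
\end{equation}
For smooth psh potentials this is Fubini's theorem. In general, regularize the $g_{i_j}$ by convolution; the regularizations converge uniformly on compact sets. The left side converges by Lemma~\ref{lem:continuity} on $\Lambda$ with $S=\Pi^*\mathrm{vol}$, and the integrand on the right converges uniformly in $t$ by the same lemma on $L_t$ with $S=1$. The countably many sets $H_{j,m}$ are null, so for almost every $t$ the plane $L_t$ is contained in none of them. Theorem~\ref{thm:C} and dominated convergence finish the proof.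
\end{proof}

\section{Replacing one factor at a time}\label{sec:induction}

From now on $L$ is as in Theorem~\ref{thm:C} and all functions are restricted to $L$. Consider a sequence of tuples with $\min_in_i\to\infty$. It suffices to show that every subsequence has a further subsequence along which the convergence holds. There are finitely many orderings of $k$ numbers and the statement is symmetric in the indices, so after relabeling we may assume that
\begin{equation}\label{eq:order}
n_1\le n_2\le\dots\le n_k\quad\text{along the sequence.}
\end{equation}
Put $Q_i=Q_{i,n_i}$, $D_i=b_id^{n_i}=\deg Q_i$ and, for $0\le j\le k$,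
\[
S_j=\bigwedge_{i\le j}D_i^{-1}[Q_i=0],\qquad\nu_j=S_j\wedge\bigwedge_{i>j}dd^cu_i .
\]
The intersections are proper by Lemma~\ref{lem:dimension}, and the masses of the $S_j$ on compact sets are bounded along the sequence by Lemma~\ref{lem:mass}. We prove by induction on $j$ that
\[
\nu_j\to\mu_L\ \text{ weakly along the sequence.}
\]
For $j=0$ we have $\nu_0=\mu_L$, and the case $j=k$ is Theorem~\ref{thm:C}. Fix $1\le j\le k$ and assume $\nu_{j-1}\to\mu_L$.

\subsection{The curves}
The measures $\nu_j$ and $\nu_{j-1}$ are the products of $D_j^{-1}[Q_j=0]$ and of $dd^cu_j$ with the same current of bidimension $(1,1)$. We approximate that current by an average of algebraic curves, on each of which the argument of Section~\ref{sec:model} can run. Fix $m\ge m_0$, consider tuples with $n_1>m$, and put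
\[
N=d^{n_j-m},\qquad w_i=f_{i,n_i-m}\ \ (i\le j),\qquad w_i=f_{i,n_j-m}\ \ (i>j).
\]
Then $\deg w_i=N$ for $i\ge j$, and $Q_i=A_{i,m}(\lambda,w_i)$ for $i\le j$. By \eqref{eq:order}, $\deg w_i\le N$ for $i<j$; this is the only use of the ordering. For $i>j$ the factor $dd^cu_i$ may be approximated at any level, and we choose the level $n_j-m$ so that no degree exceeds $N$.

The divisors $\{Q_i=0\}$ need not be reduced, so we perturb them. For $\varepsilon=(\varepsilon_i)_{i<j}$ and $x'=(x_i)_{i>j}$ with all $|\varepsilon_i|,|x_i|\le1$, let
\[
\Gamma=\Gamma_{\varepsilon,x'}=\{Q_i=\varepsilon_i\ (i<j),\ w_i=x_i\ (i>j)\}\subset L,\qquad\delta=N^{k-j}\prod_{i<j}D_i .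
\]
For $k=1$ this is $\Gamma=L$ and $\delta=1$. For $\varphi\in C_c^\infty(L)$ and a smooth compactly supported probability measure $\sigma$ on $\mathbb{C}$, let
\[
\mathfrak a_{\varepsilon,x'}(\varphi)=\frac1{\delta D_j}\sum_{\lambda\in\Gamma,\ Q_j(\lambda)=0}\varphi(\lambda),\qquad
\mathfrak b^\sigma_{\varepsilon,x'}(\varphi)=\frac1{\delta N}\int\sum_{\lambda\in\Gamma,\ w_j(\lambda)=x}\varphi(\lambda)\,d\sigma(x),
\]
with the multiplicities of the systems of $k$ equations on $L$. By Lemma~\ref{lem:proper} these systems have $\delta D_j$ and $\delta N$ solutions, so both quantities are bounded by $\|\varphi\|_\infty$, and they are continuous in $(\varepsilon,x')$. Note that $\delta D_j=\delta N\,b_jd^m$. Let $\sigma_*$ be a smooth probability measure supported in the unit disc, and let $\mathbb{E}$ denote integration in $x'$ against $\sigma_*^{\otimes(k-j)}$.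

\begin{lemma}\label{lem:average}
For fixed $m$, $\varphi$ and $\sigma$,
\[
\lim_{\varepsilon\to0}\mathbb{E}\,\mathfrak a_{\varepsilon,x'}(\varphi)=\nu_j(\varphi)+o(1),\qquad\lim_{\varepsilon\to0}\mathbb{E}\,\mathfrak b^\sigma_{\varepsilon,x'}(\varphi)=\mu_L(\varphi)+o(1),
\]
where the limits in $\varepsilon$ are taken for a fixed tuple and $o(1)\to0$ along the sequence. Moreover $\limsup\nu_j(\varphi)\le1$ if $0\le\varphi\le1$.
\end{lemma}

\begin{proof}
By continuity and dominated convergence the limits are the values at $\varepsilon=0$. By Lemma~\ref{lem:slicing}, with $\Phi=(w_i)_{i>j}$ and $\Phi=(w_i)_{i\ge j}$ respectively, these values are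
\[
\Big\langle S_j\wedge\bigwedge_{i>j}N^{-1}w_i^*\sigma_*,\varphi\Big\rangle\qquad\text{and}\qquad\Big\langle S_{j-1}\wedge N^{-1}w_j^*\sigma\wedge\bigwedge_{i>j}N^{-1}w_i^*\sigma_*,\varphi\Big\rangle .
\]
For $i\ge j$ we have $w_i=f_{i,n_j-m}$ and $N=d^{n_j-m}\to\infty$, so by \eqref{eq:green} the potentials $N^{-1}V_{\sigma_*}(w_i)$ and $N^{-1}V_\sigma(w_j)$ converge to $u_i$ and $u_j$ uniformly on compact sets. By Lemma~\ref{lem:continuity} the two values differ by $o(1)$ from $\nu_j(\varphi)$ and $\nu_{j-1}(\varphi)$, and $\nu_{j-1}(\varphi)\to\mu_L(\varphi)$ by the induction hypothesis. The last claim holds because $\mathfrak a_{\varepsilon,x'}(\varphi)\le\|\varphi\|_\infty$.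
\end{proof}

Call $(\varepsilon,x')$ \emph{regular} if it is a regular value of the map $\big((Q_i)_{i<j},(w_i)_{i>j}\big):L\to\mathbb{C}^{k-1}$. By the theorems of Sard and Fubini, for almost every $\varepsilon$ the pair $(\varepsilon,x')$ is regular for almost every $x'$. Put $M=\max_ib_id^m$ and $H=H_{j,m}\cap L$, a proper algebraic subset of $L$. The following estimate, proved in Sections~\ref{sec:curve} and \ref{sec:islands}, is the analogue of Proposition~\ref{prop:model}.

\begin{proposition}\label{prop:main}
Fix $m\ge m_0$ and $0\le\varphi\in C_c^\infty(L\setminus H)$. There are finitely many functions $0\le\varphi_\alpha\in C^\infty_c(L)$ with $\sum_\alpha\varphi_\alpha=\varphi$, integers $e_{\alpha,l}\ge1$ $(1\le l\le q)$ with $\sum_le_{\alpha,l}=b_jd^m$, smooth compactly supported probability measures $\sigma_{\alpha,l}$ on $\mathbb{C}$, and constants $c,N_0$, all independent of the tuple and of $(\varepsilon,x')$, such that for $N\ge N_0$ and $(\varepsilon,x')$ regular,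
\[
\mathfrak a_{\varepsilon,x'}(\varphi)\ \ge\ \sum_{\alpha,l}\frac{e_{\alpha,l}}{b_jd^m}\,\mathfrak b^{\sigma_{\alpha,l}}_{\varepsilon,x'}(\varphi_\alpha)-\frac{2^{d+4}}{d^m}\Big(k+(k-1)\frac MN\Big)\|\varphi\|_\infty-cN^{-1/4}.
\]
\end{proposition}

\subsection{The induction step}
Let $\varphi$ be as in Proposition~\ref{prop:main}. For each tuple, apply $\mathbb{E}$ to the inequality for an $\varepsilon$ such that almost every $x'$ is regular, and let $\varepsilon\to0$ through such values. Then pass to the limit along the sequence, using Lemma~\ref{lem:average} for the finitely many pairs $(\varphi_\alpha,\sigma_{\alpha,l})$. Since $M/N\to0$ for fixed $m$ and $\sum_{\alpha,l}e_{\alpha,l}\,\mu_L(\varphi_\alpha)=b_jd^m\mu_L(\varphi)$, we obtain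
\begin{equation}\label{eq:liminf}
\liminf\nu_j(\varphi)\ \ge\ \mu_L(\varphi)-\frac{2^{d+4}k}{d^m}\|\varphi\|_\infty .
\end{equation}
Now let $0\le\varphi\in C_c^\infty(L)$ be arbitrary. Apply \eqref{eq:liminf} to $\chi\varphi$ with $\chi\in C^\infty_c(L\setminus H)$, $0\le\chi\le1$. We have $\nu_j(\varphi)\ge\nu_j(\chi\varphi)$, and $\mu_L(\chi\varphi)$ can be taken arbitrarily close to $\mu_L(\varphi)$ because $\mu_L(H)=0$. So \eqref{eq:liminf} holds for $\varphi$. Its left side does not depend on $m$; letting $m\to\infty$ gives $\liminf\nu_j(\varphi)\ge\mu_L(\varphi)$.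

By the last claim of Lemma~\ref{lem:average} the measures $\nu_j$ have bounded mass on compact sets, and every weak limit $\nu$ of a subsequence has total mass at most $1$. We have just shown that $\nu\ge\mu_L$, and $\mu_L$ has mass $1$ by Lemma~\ref{lem:mu}. So $\nu-\mu_L$ is a positive measure of mass at most $0$, and $\nu=\mu_L$. This completes the induction. Given Proposition~\ref{prop:main}, Theorems~\ref{thm:C} and \ref{thm:B} and the convergence in Theorem~\ref{thm:A} are proved.

\section{Area and critical points of the curve}\label{sec:curve}

Let $(\varepsilon,x')$ be regular. Then $\Gamma$ is a smooth closed algebraic curve in $L$. Near a point of $\Gamma$ the $k-1$ functions $Q_i-\varepsilon_i$, $w_i-x_i$ can be completed by one function $z$ to local coordinates of $L$, and $z$ is a coordinate on $\Gamma$. Hence for a polynomial $F$ the multiplicity of an isolated zero of the system ``equations of $\Gamma$ and $F=0$'' is the order of vanishing of $F|_\Gamma$. By Lemma~\ref{lem:proper}, $w_j:\Gamma\to\mathbb{C}$ is proper with fibers of $\delta N$ points, and $h:\Gamma\to\mathbb{C}$ is proper with fibers of $\delta$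 points. No component of $\Gamma$ is compact, by the maximum principle, so these proper maps are nonconstant on each component.

Both lemmas of this section rest on one observation: on $\Gamma$ we have $|A_{i,m}(\lambda,w_i)|=|\varepsilon_i|\le1$ for $i<j$, so by \eqref{eq:linear}
\begin{equation}\label{eq:wi}
|w_i|\le c_m(1+|\lambda|)\quad\text{on }\Gamma\qquad(i<j).
\end{equation}

\begin{lemma}\label{lem:area}
For $R\ge1$ there is $A$, depending only on $L$, $m$ and $R$, such that $\Gamma\cap\{|w_j|\le R\}$ has area at most $A\delta$.
\end{lemma}

\begin{proof}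
On this set all $w_i$ satisfy $|w_i|\le\max(c_m,R)(1+|\lambda|)$, and each $w_i$ is some $f_{i,n}$ with $n\ge1$. By Lemma~\ref{lem:escape} the set lies in a ball whose radius depends only on $L,m,R$. By Wirtinger's formula the area of $\Gamma$ in a ball is the mass of $[\Gamma]$, and $[\Gamma]$ is the product of $k-1$ divisors whose degrees multiply to $\delta$. Apply Lemma~\ref{lem:mass}.
\end{proof}

The map $w_j$ has $\delta N$ sheets, so the average area available per sheet is $O(1/N)$. It remains to count critical points. They are the zeros on $\Gamma$ of the Jacobian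
\[
J=\det\frac{\partial\big((Q_i)_{i<j},\,w_j,\,(w_i)_{i>j}\big)}{\partial\lambda}.
\]
B\'ezout's theorem bounds their number by $\delta\deg J$, and $\deg J$ may be of the order of $\sum_{i<j}D_i+(k-j+1)N$. If the $n_i$ with $i<j$ are much smaller than $n_j$, so that $D_i\le N$, this is $O(\delta N)$, which is what we need. In the diagonal case $D_i=b_id^mN$, and the bound is of order $\delta Nd^m$, as large as the total number $\delta D_j$ of points to be located. It would give nothing. But along $\Gamma$ the function $J$ grows much more slowly than its degree suggests.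

\begin{lemma}\label{lem:crit}
$\operatorname{crit}(w_j,\Gamma)\le\big(kN+(k-1)M\big)\delta$.
\end{lemma}

\begin{proof}
In local coordinates as above, the chain rule gives $J=\pm(\partial w_j/\partial z)\cdot\det\big(\partial(Q_i,w_i,z)/\partial\lambda\big)$, and the last factor does not vanish. So the zeros of $J|_\Gamma$ are the critical points of $w_j|_\Gamma$, with the same multiplicities, and $J$ vanishes identically on no component of $\Gamma$.

We bound the rows of the matrix on $\Gamma$. Only the growth exponents matter, so the implied constants may depend on the tuple and on $(\varepsilon,x')$. For $i\ge j$ the row $\partial_\lambda w_i$ is $O((1+|\lambda|)^N)$. For $i<j$,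
\[
\partial_\lambda Q_i=(\partial_wA_{i,m})(\lambda,w_i)\,\partial_\lambda w_i+(\partial_\lambda A_{i,m})(\lambda,w_i).
\]
The derivatives of $A_{i,m}$ have total degree at most $M$, and by \eqref{eq:wi} they are evaluated at points of size $O(1+|\lambda|)$. Since $\deg w_i\le N$, the row is $O((1+|\lambda|)^{M+N})$. Hence $|J|=O((1+|\lambda|)^{s})$ on $\Gamma$ with $s=kN+(k-1)M$. In the inequality of Lemma~\ref{lem:proper} for the family $(Q_i)_{i<j},h,(w_i)_{i>j}$ all functions but $h$ are constant on $\Gamma$, so $|\lambda|=O(1+|h|)$ and $|J|=O((1+|h|)^s)$ on $\Gamma$.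

Let $\hat\Gamma$ be the smooth projective compactification of $\Gamma$, obtained by adding finitely many points. The functions $J$ and $h$ are meromorphic on $\hat\Gamma$ and holomorphic on $\Gamma$. Since $h$ is proper with fibers of $\delta$ points, it has a pole at each added point and the orders of these poles add up to $\delta$. At each added point the order of pole of $J$ is at most $s$ times that of $h$. On each component of $\hat\Gamma$, $J$ has as many zeros as poles, so it has at most $s\delta$ zeros on $\Gamma$.
\end{proof}

For $k=1$ the bound is $N$, to be compared with the $N-1$ critical points in Proposition~\ref{prop:model}. In general it is at most about $k$ critical points per sheet of $w_j$, whereas there are about $d^m$ targets.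

\section{Islands over moving targets}\label{sec:islands}

We prove Proposition~\ref{prop:main}. Write $w=w_j$, let $K=\operatorname{supp}\varphi\subset L\setminus H$, and call \emph{roots over $\lambda$} the distinct roots of $A_{j,m}(\lambda,\cdot)$. We localize in $\lambda$ so that the roots barely move. A disc centered at each root for each small piece of $K$ would then be the natural choice. But the number of pieces depends on $m$, the discs attached to different pieces overlap, and a critical point could be counted once per piece, while Lemma~\ref{lem:crit} is a global bound. We therefore choose the discs from a fixed lattice family in which the overlap is bounded by an absolute constant.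

\subsection{Data independent of the curve}
Let $\gamma>0$ be the minimum over $\lambda\in K$ of the distance between two roots over $\lambda$ (take $\gamma=1$ if $q=1$), and let $r=\gamma/2$. By Lemma~\ref{lem:targets}(b) and compactness, $K$ is covered by finitely many open balls $U_\alpha\subset L\setminus H$, with centers $\lambda_\alpha\in K$, on which
\[
A_{j,m}(\lambda,w)=\kappa\prod_{l=1}^q\big(w-y^l_\alpha(\lambda)\big)^{e_{\alpha,l}},\qquad|y^l_\alpha(\lambda)-y^l_\alpha(\lambda_\alpha)|<r/4 .
\]
With a partition of unity write $\varphi=\sum_\alpha\varphi_\alpha$, where $0\le\varphi_\alpha\in C^\infty_c(U_\alpha)$. Let $c_1$ be a common Lipschitz constant of the $\varphi_\alpha$, and let $N_0$ be such that $4N_0^{-1/4}$ is less than the distance from $\operatorname{supp}\varphi_\alpha$ to $L\setminus U_\alpha$ for every $\alpha$.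

Let $p(\alpha,l)$ be a point of the lattice $r\mathbb{Z}[i]$ nearest to $y^l_\alpha(\lambda_\alpha)$, so at distance at most $r/\sqrt2$ from it, and let $\mathcal P$ be the finite set of these points. With the discs $\Delta_p\supset\Delta'_p$ of radii $2r$ and $3r/2$ of Section~\ref{sec:model}, we have:
\begin{enumerate}
\item[(i)] $|y^l_\alpha-p(\alpha,l)|<r$ on $U_\alpha$, since $1/\sqrt2+1/4<1$;
\item[(ii)] for each $\alpha$ the map $l\mapsto p(\alpha,l)$ is injective, since two roots over $\lambda_\alpha$ with the same lattice point would be at distance at most $\sqrt2\,r<\gamma$;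
\item[(iii)] a point of $\mathbb{C}$ lies in at most $16$ of the discs $\Delta_p$, since an open interval of length $4$ contains at most $4$ integers.
\end{enumerate}
For $p\in\mathcal P$ fix a smooth probability measure $\sigma_p$ supported in $\Delta'_p$, and set $\sigma_{\alpha,l}=\sigma_{p(\alpha,l)}$. Fix $R\ge1$ with $\Delta_p\subset\{|\zeta|\le R\}$ for all $p\in\mathcal P$, and let $A$ be given by Lemma~\ref{lem:area}. All these objects depend only on $L,j,m,\varphi$.

\subsection{Bad sheets are few}
Let $N\ge N_0$ and let $(\varepsilon,x')$ be regular. As in the model case, an island of $w:\Gamma\to\mathbb{C}$ over $\Delta_p$ is \emph{good} if it is univalent of area less than $N^{-1/2}$, and \emph{bad} otherwise. Let $\beta_p$ be the number of sheets of the bad islands over $\Delta_p$. Islands over the same disc are disjoint, and by (iii) a point of $\Gamma$ lies in islands over at most $16$ discs. By Lemma~\ref{lem:sheets} the non-univalent islands over all $\Delta_p$ have at most $32\operatorname{crit}(w,\Gamma)$ sheets. By Lemma~\ref{lem:area} the areas of all islands add up to at most $16A\delta$, so at most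 $16A\delta N^{1/2}$ islands have area at least $N^{-1/2}$. With Lemma~\ref{lem:crit},
\begin{equation}\label{eq:bad}
\sum_{p\in\mathcal P}\beta_p\le32\big(kN+(k-1)M\big)\delta+16A\delta N^{1/2}.
\end{equation}

\subsection{A good island meets the moving target once}
Fix $(\alpha,l)$ and let $p=p(\alpha,l)$. Let $\mathcal G_{\alpha,l}$ be the set of good islands $\mathcal Y$ over $\Delta_p$ whose inverse branch $\psi:\Delta_p\to\mathcal Y$ satisfies $\psi(\Delta'_p)\cap\operatorname{supp}\varphi_\alpha\ne\emptyset$. Let $\mathcal Y\in\mathcal G_{\alpha,l}$. By Lemma~\ref{lem:small}, $\psi(\Delta'_p)$ has diameter at most $4N^{-1/4}$, so it lies in $U_\alpha$ by the choice of $N_0$. The function $\zeta\mapsto\zeta-y^l_\alpha(\psi(\zeta))$ is holomorphic near $\Delta_p'$, and on the circle $|\zeta-p|=3r/2$ property (i) gives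
\[
\big|\big(\zeta-y^l_\alpha(\psi(\zeta))\big)-(\zeta-p)\big|<r<|\zeta-p| .
\]
By Rouch\'e's theorem the function has exactly one zero $\zeta_{\mathcal Y}$ in $\Delta'_p$, and it is simple. Put $\lambda_{\mathcal Y}=\psi(\zeta_{\mathcal Y})$. In the coordinate $\zeta=w$ on $\mathcal Y$,
\[
Q_j(\psi(\zeta))=\kappa\prod_{l'}\big(\zeta-y_\alpha^{l'}(\psi(\zeta))\big)^{e_{\alpha,l'}},
\]
and the factors with $l'\ne l$ do not vanish at $\zeta_{\mathcal Y}$ because the roots over $\lambda_{\mathcal Y}$ are distinct. So $\lambda_{\mathcal Y}$ is a zero of $Q_j|_\Gamma$ of order $e_{\alpha,l}$. For fixed $\alpha$ the points obtained in this way are distinct: for the same $l$ they lie in disjoint islands, and a point cannot satisfy $w=y^l_\alpha$ and $w=y^{l'}_\alpha$ with $l\ne l'$. Therefore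
\begin{equation}\label{eq:lower}
\delta D_j\,\mathfrak a_{\varepsilon,x'}(\varphi)=\sum_\alpha\delta D_j\,\mathfrak a_{\varepsilon,x'}(\varphi_\alpha)\ \ge\ \sum_{\alpha,l}e_{\alpha,l}\sum_{\mathcal Y\in\mathcal G_{\alpha,l}}\varphi_\alpha(\lambda_{\mathcal Y}).
\end{equation}

\subsection{Comparison with fixed targets}
Let $p=p(\alpha,l)$ and $\zeta\in\Delta'_p$, and sort the points of $w^{-1}(\zeta)$ by islands. An island of $\mathcal G_{\alpha,l}$ contains one point $\psi(\zeta)$, at distance at most $4N^{-1/4}$ from $\lambda_{\mathcal Y}$, and there are at most $\delta N$ such islands. At the point of any other good island $\varphi_\alpha$ vanishes. Let $\mathrm{Bad}_p(\zeta)$ be the part of $w^{-1}(\zeta)$ in the bad islands over $\Delta_p$; it has $\beta_p$ points with multiplicity. Thus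
\[
\sum_{w(\lambda)=\zeta}\varphi_\alpha(\lambda)\ \le\ \sum_{\mathcal Y\in\mathcal G_{\alpha,l}}\varphi_\alpha(\lambda_{\mathcal Y})+4c_1N^{-1/4}\,\delta N+\sum_{\lambda\in\mathrm{Bad}_p(\zeta)}\varphi_\alpha(\lambda).
\]
Integrate against $\sigma_p$, multiply by $e_{\alpha,l}$ and sum over $(\alpha,l)$. The left side gives $\delta N\sum_{\alpha,l}e_{\alpha,l}\,\mathfrak b^{\sigma_{\alpha,l}}_{\varepsilon,x'}(\varphi_\alpha)$. The middle term gives $4c_1aN^{-1/4}\,\delta Nb_jd^m$, where $a$ is the number of balls. In the last term we group the pairs $(\alpha,l)$ by the value of $p$. By (ii) each $\alpha$ occurs at most once for a given $p$, the measure $\sigma_p$ is the same for all of them, and $\sum_\alpha\varphi_\alpha=\varphi$. With \eqref{eq:mult},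
\[
\sum_{\alpha,l}e_{\alpha,l}\int\sum_{\mathrm{Bad}_{p(\alpha,l)}(\zeta)}\varphi_\alpha\ d\sigma_{p(\alpha,l)}(\zeta)\ \le\ b_j2^{d-1}\sum_{p\in\mathcal P}\int\sum_{\mathrm{Bad}_p(\zeta)}\varphi\ d\sigma_p(\zeta)\ \le\ b_j2^{d-1}\|\varphi\|_\infty\sum_{p\in\mathcal P}\beta_p .
\]
Combine with \eqref{eq:lower} and \eqref{eq:bad}, and divide by $\delta D_j=\delta Nb_jd^m$:
\[
\mathfrak a_{\varepsilon,x'}(\varphi)\ge\sum_{\alpha,l}\frac{e_{\alpha,l}}{b_jd^m}\mathfrak b^{\sigma_{\alpha,l}}_{\varepsilon,x'}(\varphi_\alpha)-\frac{2^{d-1}}{d^m}\|\varphi\|_\infty\Big(32\Big(k+(k-1)\frac MN\Big)+\frac{16A}{N^{1/2}}\Big)-\frac{4c_1a}{N^{1/4}} .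
\]
This is Proposition~\ref{prop:main}. The bound \eqref{eq:mult} is what makes the loss small: each bad sheet costs at most $b_j2^{d-1}$ points out of a total of $b_jd^m$ per sheet of $w$. \qed

\section{The converse}\label{sec:converse}

We finish the proof of Theorem~\ref{thm:A}. Let $T=T_{i_1}\wedge\dots\wedge T_{i_k}$, and suppose that $d^{-(n_1+\dots+n_k)}[W_{n_1,\dots,n_k}]\to T$ along a sequence with $\min_jn_j\not\to\infty$. Along a subsequence some $n_j$ is equal to a constant $n$, and all the sets $W_{n_1,\dots,n_k}$ of the subsequence lie in the hypersurface $\mathcal H=\mathrm{PreperCrit}_{i_j}(n,n-1)$, a proper closed algebraic subset by Lemma~\ref{lem:degrees}(b). So $T$ is supported in $\mathcal H$. The trace measure of the positive current $T$ is a constant times $T_{i_1}\wedge\dots\wedge T_{i_k}\wedge(dd^c|\lambda|^2)^{d-1-k}$. It is a Bedford--Taylor product with continuous potentials, so it does not charge $\mathcal H$. Hence the trace measure vanishes and $T=0$. But $T\ne0$: for $k=d-1$ it is the probability measure $\mu_\Lambda$, and for $k<d-1$ this follows from \eqref{eq:sliceT}, since the $\mu_{L_t}$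 are probability measures by Lemma~\ref{lem:mu} and the right side is positive for a suitable $\varphi\ge0$. This contradiction proves the converse. Thus $d^{-(n_1+\dots+n_k)}[W_{n_1,\dots,n_k}]$ converges to $T_{i_1}\wedge\dots\wedge T_{i_k}$ along a sequence if and only if $\min_jn_j\to\infty$. \qed

\begin{thebibliography}{1}
\bibitem{Dujardin} Romain Dujardin, \emph{Bifurcation currents and equidistribution on parameter space}, arXiv:1111.3989 (2011).
\end{thebibliography}
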